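# Expanders with a non-conical end: $\mathrm{SU}(3)$-invariant Laplacian solitons on $\Lambda^2_-\mathbb{CP}^2$

## 1. Three increasing functions whose sum is $2\lambda p$

Fix a constant $\lambda>0$. Take three positive functions $F_1,F_2,F_3$ and three real functions $y_1,y_2,y_3$ of one variable $t$. Put $S=F_1+F_2+F_3$ and $p=\sqrt{F_1F_2F_3}$, and consider

$$F_i'=\frac{F_i(S-2F_i)}{p}+uF_i+y_i,\qquad y_i'=\lambda F_i,\qquad u=-\frac13\sum_j\frac{y_j}{F_j},\qquad \sum_i y_i=2\lambda p. \tag{1}$$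

The system is symmetric under simultaneous permutation of the indices. The last relation is consistent with the others. Indeed, adding the three equations for $F_i'/F_i$, the terms $3u+\sum y_i/F_i$ cancel, so $2p'/p=\sum F_i'/F_i=(3S-2S)/p$, that is, $p'=\frac12S$. Then $(\sum y_i)'=\lambda S=2\lambda p'$. In particular $p$ is strictly increasing.

**Example 1.** $F_i=\frac{t^2}4$, $y_i=\frac{\lambda t^3}{12}$ for $i=1,2,3$ solves (1). Here $S=\frac34t^2$, $p=\frac18t^3$, $u=-\frac{\lambda t}3$. So $uF_i+y_i=0$, and $F_i(S-2F_i)/p=\frac{t^4}{16}\cdot\frac8{t^3}=\frac t2=F_i'$. Also $y_i'=\frac{\lambda t^2}{4}=\lambda F_i$ and $\sum y_i=\frac{\lambda t^3}4=2\lambda p$.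

The proof turns on the functions $y_i$, and more exactly on their signs. Each $y_i$ is strictly increasing, so it either stays negative for the whole life of the solution or becomes positive and stays so. If it stays negative from time $t_1$ to the maximal time $T$, then $\lambda\int_{t_1}^TF_i\,dt\le|y_i(t_1)|<\infty$. If instead $F_i$ grows like $t^2$, as on a cone, then $y_i\to+\infty$.

Here is what this is for. System (1) is the equation for $\mathrm{SU}(3)$-invariant expanding solitons of the Laplacian flow of closed $\mathrm G_2$-structures, when the orbits are flag manifolds $\mathrm{SU}(3)/T^2$; the $F_i$ are squares of sizes of three invariant $2$-planes. The solitons that close up smoothly over a $\mathbb{CP}^2$ turn out to start at $t=0$ with $F=(0,b^2,b^2)$ and $y=(0,c,-c)$, where $b>0$ and $c\in\mathbb R$ are free. Exchanging the indices $2,3$ we may take $c\ge0$. Then $y_1,y_2>0$ for $t>0$, and the only sign in doubt is that of $y_3$, which starts at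 $-c$ and grows at rate $\lambda F_3$. We ask two things about these solutions: do they live for all time, and if so, do they look like a cone at infinity? We shall prove that $y_3$ becoming positive is equivalent to having a conical end. For $c=0$ this happens at once; for large $c$ the solution dies in finite time before it can happen. Both alternatives are open conditions on $c$, so some $c$ in between has neither, and that solution is complete and not conical.

## 2. Closed $\mathrm G_2$-structures, Laplacian solitons, and Theorems A, B, C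

**Definition ($\mathrm G_2$-structure).** On $\mathbb R\oplus\mathbb C^3$ let $\varphi_0=dt\wedge\omega_0+\mathrm{Re}\,\Omega_0$ with $\omega_0=\frac i2\sum dz_j\wedge d\bar z_j$, $\Omega_0=dz_1\wedge dz_2\wedge dz_3$. A $\mathrm G_2$-structure on a $7$-manifold is a $3$-form $\varphi$ that at each point is linearly equivalent to $\varphi_0$. The stabilizer $\mathrm G_2$ of $\varphi_0$ lies in $\mathrm{SO}(7)$, so $\varphi$ induces a metric $g_\varphi$ and an orientation. In the model, $*\varphi_0=\frac12\omega_0^2-dt\wedge\mathrm{Im}\,\Omega_0$. Pulling back by $-\mathrm{Id}$ shows that $-\varphi$ induces the same metric. The structure is closed if $d\varphi=0$.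

**Torsion of a closed structure.** The following facts are in Bryant, *Some remarks on $G_2$-structures* (2006). If $d\varphi=0$, then $d{*\varphi}=\tau\wedge\varphi$ for a unique $2$-form $\tau\in\Omega^2_{14}=\{\tau:\tau\wedge{*\varphi}=0\}$. Moreover $*(\tau\wedge\varphi)=-\tau$, hence $\tau=d^*\varphi$, so the Hodge Laplacian is $\Delta_\varphi\varphi=dd^*\varphi=d\tau$, and $\mathrm{Scal}=-\frac12|\tau|^2$.

**Definition (Laplacian soliton).** A triple $(\varphi,X,\lambda)$ with $\varphi$ closed, $X$ a smooth vector field, $\lambda\in\mathbb R$ and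
$$\Delta_\varphi\varphi=\lambda\varphi+\mathcal L_X\varphi .$$
These are the self-similar solutions of Bryant's Laplacian flow $\partial_t\varphi=\Delta_\varphi\varphi$. It is an expander if $\lambda>0$, a shrinker if $\lambda<0$, steady if $\lambda=0$. From now on $\lambda>0$ is fixed. The soliton is $\mathrm{SU}(3)$-invariant if $\mathrm{SU}(3)$ acts with cohomogeneity one (generic orbits are hypersurfaces) and preserves $\varphi$ and $X$.

Our principal orbits are $\mathrm{SU}(3)/T^2$, and $t$ is arclength along a geodesic orthogonal to the orbits. An invariant structure is given by positive functions $f_1,f_2,f_3$ of $t$, the sizes of the three invariant $2$-planes, and $X=u(t)\partial_t$. "Forward" means increasing orbit volume. We write $F_i=f_i^2$, so $p=f_1f_2f_3$. Section 3 shows that closedness is $p'=\frac12S$.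

**Example 2 (closed cones).** For $f_i=c_it$ closedness reads $3c_1c_2c_3t^2=\frac12\sum c_i^2t^2$, that is, $6c_1c_2c_3=c_1^2+c_2^2+c_3^2$. The triple $(\frac12,\frac12,\frac12)$ satisfies it ($\frac68=\frac34$). So does $(3-\sqrt7,1,1)$, because $a=3-\sqrt7$ solves $a^2-6a+2=0$. By (4) below, the torsion coefficients of such a cone are $\sigma_i=\frac1t\big(\frac{2c_i^2}{c_1c_2c_3}-4\big)$. They all vanish only if $c_1=c_2=c_3$, and then $6c^3=3c^2$ gives $c=\frac12$, the torsion-free cone. Example 1 is this torsion-free cone with $X=-\frac{\lambda t}3\partial_t$.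

**Definition (smoothly-closing, complete, AC).** A local invariant expander is smoothly-closing if $(\varphi,X)$ extends smoothly over a singular orbit $\mathbb{CP}^2$ at $t=0$; this gives an expander near the zero section of $\Lambda^2_-\mathbb{CP}^2$. It is complete if $g_\varphi$ is, i.e. if the solution exists for all $t\in[0,\infty)$. It is asymptotically conical (AC) if there are a closed invariant cone $\varphi_C$ and a rate $\nu>0$ such that outside a compact set, identifying the end with the cone by $t$, $|\nabla^k_{g_C}(\varphi-\varphi_C)|_{g_C}=O(r^{-\nu-k})$ for all $k\ge0$.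

We shall see that $\varphi=dt\wedge\sum F_i\omega_i+p\,\alpha$ for fixed forms $\omega_i,\alpha$ on the orbits. On the cone with $f_i=c_ir$ the forms $dr\wedge\omega_1,dr\wedge\omega_2,dr\wedge\omega_3,\alpha$ are mutually orthogonal, and $|dr\wedge\omega_i|_{g_C}=(c_ir)^{-2}$. So the case $k=0$ of the definition gives
$$\text{AC}\ \Longrightarrow\ F_i/t^2\to c_i^2>0\quad(i=1,2,3). \tag{2}$$

The questions, raised for $\Lambda^2_-\mathbb{CP}^2$ by Mark Haskins, Rowan Juneman and Johannes Nordström, "Sp(2)-invariant expanders and shrinkers in Laplacian flow", arXiv:2501.05437 (2025), and left unresolved there, are: (a) is every smoothly-closing $\mathrm{SU}(3)$-invariant expander complete? (b) is every complete one AC? Both answers are no. By Proposition 1 below, smoothly-closing expanders are parametrized by $(b,c)\in(0,\infty)\times\mathbb R$, where $b$ is the common value of $f_2,f_3$ on $\mathbb{CP}^2$ and $c$ is a torsion parameter; $c\mapsto-c$ exchanges the indices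 $2,3$, and $c=0$ is the $\mathbb Z_2$-invariant family. We write $\mathcal S_{b,c}$ for the solution and $T$ for its maximal forward existence time.

**Theorem A.** For every $b>0$:
1. $\mathcal S_{b,c}$ is incomplete ($T<\infty$) for all sufficiently large $|c|$;
2. there is $c_*>0$ such that $\mathcal S_{b,c_*}$ is complete but not AC; in fact $\int_0^\infty f_3^2\,dt<\infty$.

**Theorem B.** Let $(F_i=f_i^2,u)$ be any $\mathrm{SU}(3)$-invariant expander with principal orbit $\mathrm{SU}(3)/T^2$ on its maximal forward interval $[t_0,T)$. Then exactly one of the following holds.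
- (A) $T=\infty$ and the end is AC: with $r=t-t_*$ for some constant $t_*$ the rate is $\nu=2$ (so $\nu=1$ for $r=t$).
- (N) $T=\infty$ and, after permuting indices, as $t\to\infty$
$$f_3\sim\tfrac3{\lambda t},\quad \tfrac{f_1}{f_2}\to1,\quad \log(f_1f_2f_3)\sim\tfrac{\lambda t^2}6,\quad u\sim\tfrac{\lambda t}3,\quad \mathrm{Scal}\sim-\tfrac{\lambda^2t^2}3 .$$
Such an end is not AC.
- (I) $T<\infty$.

For $\mathcal S_{b,c}$ with $c\ge0$, (A), (N), (I) correspond respectively to: $y_3>0$ somewhere; $T=\infty$ and $y_3<0$ throughout; $T<\infty$. For $\mathcal S_{b,c}$ in case (I), as $t\to T$: $f_3^2\sim\frac23\zeta_T(T-t)$ with $\zeta_T>0$, $f_1^2$ and $f_2^2$ are asymptotic to positive multiples of $(T-t)^{-1/2}$, and $\mathrm{Scal}\sim-\frac34(T-t)^{-2}$.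

**Theorem C.**
1. If $c^2\le\max\{\frac92b^2,\frac1{40}\lambda b^4\}$, then $\mathcal S_{b,c}$ is complete and AC.
2. For each $K>\frac92$ there is $C_K$ such that $c^2\ge Kb^2$ and $c^2\ge C_K\lambda b^4$ imply that $\mathcal S_{b,c}$ is incomplete.

Consequently complete non-AC $\mathcal S_{b,c}$ satisfy $c^2/b^2>\frac92$ always, and $c^2/b^2\to\frac92$ as $\sqrt\lambda\,b\to0$.

The argument does not settle whether $c_*$ is unique for given $b$.

## 3. From the flag manifold to system (1)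

**Step 1: the invariant forms and their differentials.** This step finds all forms that can occur. Let $A=g^{-1}dg$ on $\mathrm{SU}(3)$, so $A_{ji}=-\bar A_{ij}$ and $dA=-A\wedge A$, and put $\theta_1=A_{23}$, $\theta_2=A_{31}$, $\theta_3=A_{12}$. Then
$$d\theta_1=-A_{21}\wedge A_{13}-(A_{22}-A_{33})\wedge\theta_1=\bar\theta_2\wedge\bar\theta_3-(A_{22}-A_{33})\wedge\theta_1,$$
and cyclically. The torus terms cancel in $\theta_i\wedge\bar\theta_i$, because $A_{22}-A_{33}$ is imaginary, and in $\Theta=\theta_1\wedge\theta_2\wedge\theta_3$, because the three differences add up to $0$. So we may use $d\theta_i\equiv\bar\theta_j\wedge\bar\theta_k$ with $ijk$ cyclic. Put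
$$\omega_i=2i\,\theta_i\wedge\bar\theta_i=4\,\mathrm{Re}\,\theta_i\wedge\mathrm{Im}\,\theta_i,\qquad \alpha=8\,\mathrm{Im}\,\Theta,\qquad \beta=-8\,\mathrm{Re}\,\Theta,\qquad \alpha+i\beta=-8i\Theta.$$
From $d(\theta_i\bar\theta_i)=\bar\Theta-\Theta=-2i\,\mathrm{Im}\,\Theta$ we get $d\omega_i=4\,\mathrm{Im}\,\Theta$. From $d\theta_1\wedge\theta_2\theta_3=\bar\theta_2\bar\theta_3\theta_2\theta_3=-\theta_2\bar\theta_2\theta_3\bar\theta_3=\frac14\omega_2\omega_3$ and its cyclic versions we get $d\Theta=\frac14\sum_{i<j}\omega_i\omega_j$, which is real. Hence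
$$d\omega_i=\tfrac12\alpha,\qquad d\alpha=0,\qquad d\beta=-2\sum_{i<j}\omega_i\omega_j. \tag{3}$$
The weights of $T^2$ on the three planes are roots $\alpha_1,\alpha_2,\alpha_3$ with $\alpha_1+\alpha_2+\alpha_3=0$ and $\alpha_i\neq\pm\alpha_j$ for $i\ne j$. So there are no invariant $1$-forms on the orbits, the invariant $2$-forms are spanned by the $\omega_i$, and the invariant $3$-forms by $\alpha,\beta$ (a sum $\pm\alpha_1\pm\alpha_2\pm\alpha_3$ vanishes only for equal signs). There are also no invariant tangent vectors to the orbits, which is why $X=u\,\partial_t$.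

**Step 2: closed invariant structures.** This step reduces $\varphi$ to $F_1,F_2,F_3$. By Step 1, $\varphi=dt\wedge\sum a_i\omega_i+P\alpha+Q\beta$ with functions of $t$. In $d\varphi$ the part without $dt$ is $Q\,d\beta$, so $Q=0$; the rest gives $P'=\frac12\sum a_i$. The invariant metric is $dt^2+\sum4F_i|\theta_i|^2$ with some $F_i>0$. Since $\partial_t$ is the unit normal, $\sum a_i\omega_i$ is the Kähler form of an orthogonal almost complex structure $J$ on the orbit, so $a_i=\pm F_i$; and $P\alpha$ is the real part of a form of type $(3,0)$ of the model length. If the signs of the $a_i$ were not all equal, then $\Theta$ would not be of type $(3,0)$ or $(0,3)$ for $J$. So they are equal, and the length condition gives $P=\pm f_1f_2f_3=\pm p$. Orbit volume is proportional to $F_1F_2F_3=P^2$; as it increases forward, $P$ and $P'=\frac12\sum a_i$ have the same sign. Replacing $\varphi$ by $-\varphi$ if necessary (this changes neither the metric nor the soliton equation)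 we get
$$\varphi=dt\wedge\omega+p\,\alpha,\quad \omega=\sum F_i\omega_i,\quad *\varphi=\tfrac12\omega^2-p\,dt\wedge\beta,\quad g_\varphi=dt^2+\sum4F_i|\theta_i|^2,$$
and $d\varphi=0$ is equivalent to $p'=\frac12S$.

**Step 3: torsion.** This step computes $\tau$. By invariance $\tau=\sum\tau_i\omega_i$. Put $\sigma_i=\tau_i/F_i$ and $\ell_i=F_i'/F_i$. Since $F_i\omega_i=(2f_i\mathrm{Re}\,\theta_i)\wedge(2f_i\mathrm{Im}\,\theta_i)$ has length $1$, $|\tau|^2=\sum\sigma_i^2$. As $\omega_i\wedge\beta=0$, the condition $\tau\wedge{*\varphi}=0$ reads $\sum\tau_iF_jF_k=0$, i.e. $\sum\sigma_i=0$. Next, $\frac12\omega^2=\sum_{i<j}F_iF_j\omega_i\omega_j$ and $d(\omega_i\omega_j)=0$ since $\alpha\wedge\omega_i=0$. So the coefficient of $dt\wedge\omega_i\omega_j$ in $d{*\varphi}$ is $(F_iF_j)'-2p$, and in $\tau\wedge\varphi$ it is $\tau_iF_j+\tau_jF_i$. Dividing by $F_iF_j$ and using $p^2=F_1F_2F_3$, for $\{i,j,k\}=\{1,2,3\}$,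
$$\ell_i+\ell_j=\frac{2F_k}p-\sigma_k,\qquad \ell_i=\frac{S-2F_i}p+\sigma_i,\qquad \sum\ell_i=\frac Sp. \tag{4}$$
(Adding the first relations gives the third; subtracting gives the second.)

**Step 4: the soliton equation.** Here the functions $y_i$ appear. We have $\mathcal L_X\varphi=d(X\lrcorner\varphi)=d(u\omega)$. With (3), $d\tau=\lambda\varphi+d(u\omega)$ becomes $\tau_i'=\lambda F_i+(uF_i)'$ and $\sum\tau_i=2\lambda p+uS$. Put
$$y_i=\tau_i-uF_i,\qquad\text{so}\qquad \sigma_i=\frac{y_i}{F_i}+u .$$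
Then $y_i'=\lambda F_i$, $\sum y_i=2\lambda p$, and $\sum\sigma_i=0$ gives $u=-\frac13\sum y_j/F_j$; the second formula in (4) is the equation for $F_i'$. This is (1). Conversely, given (1), define $\tau_i=y_i+uF_i$. Then $\sum\sigma_i=0$, so $p'=\frac12S$ and (4) hold, $\tau$ is the torsion by uniqueness, and the soliton equation holds. For later use,
$$\sigma_i=\frac23\frac{y_i}{F_i}-\frac13\frac{y_j}{F_j}-\frac13\frac{y_k}{F_k}. \tag{5}$$

**Step 5: two coordinate forms.** We need (1) in variables adapted to $f_1\to0$ (at the $\mathbb{CP}^2$) and to $f_3\to0$ (at bad ends). Around index $1$: put $G=f_2f_3$, $\mathsf r=\log(F_2/F_3)$, $\mathrm{sh}=\sinh\frac{\mathsf r}2$, $\mathrm{ch}=\cosh\frac{\mathsf r}2$. So $F_2=Ge^{\mathsf r/2}$, $F_3=Ge^{-\mathsf r/2}$, $p=f_1G$, $F_2+F_3=2G\,\mathrm{ch}$, $F_2-F_3=2G\,\mathrm{sh}$. From $f_1'=\frac12f_1\ell_1$, $\mathsf r'=\ell_2-\ell_3$, $G'=\frac12G(\ell_2+\ell_3)$ and (4), (5),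
$$\begin{aligned} f_1'&=\mathrm{ch}-\frac{f_1^2}{2G}+\frac{y_1}{3f_1}-\frac{f_1}{6G}\big(y_2e^{-\mathsf r/2}+y_3e^{\mathsf r/2}\big),\\ \mathsf r'&=-\frac{4\,\mathrm{sh}}{f_1}+\frac1G\big(y_2e^{-\mathsf r/2}-y_3e^{\mathsf r/2}\big),\\ G'&=f_1-\frac{Gy_1}{3f_1^2}+\frac16\big(y_2e^{-\mathsf r/2}+y_3e^{\mathsf r/2}\big).\end{aligned}\tag{6}$$
These imply $p'=f_1'G+f_1G'=G\,\mathrm{ch}+\frac12f_1^2=\frac12S$. Around index $3$: put $z=f_3$, $x=\log(F_1/F_2)$, so $F_1=\frac pze^{x/2}$, $F_2=\frac pze^{-x/2}$. From $z'=\frac12z\ell_3$, $x'=\ell_1-\ell_2$,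
$$\begin{aligned} z'&=\cosh\frac x2+\frac{y_3}{3z}-\frac{z^3}{2p}-\frac{z^2}{6p}\big(e^{-x/2}y_1+e^{x/2}y_2\big),\\ x'&=\frac{2(F_2-F_1)}p+\frac{y_1}{F_1}-\frac{y_2}{F_2}=-\frac4z\sinh\frac x2+\frac zp\big(e^{-x/2}y_1-e^{x/2}y_2\big),\\ \frac{p'}p&=\frac{z^2}{2p}+\frac1z\cosh\frac x2 .\end{aligned}\tag{7}$$

## 4. Closing over $\mathbb{CP}^2$: a singular initial value problem

At a $\mathbb{CP}^2$ we have $f_1=0$ and (6) is singular. We introduce two parameters $\delta,\mu\ge0$, because the limits $\delta\to0$, $\mu\to0$ will be needed when $c$ is large. **System $(\delta,\mu)$**, in a variable $s$, is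
$$\begin{aligned}a_s&=\mathrm{ch}-\frac{\delta a^2}{2g}+\frac{\mu Y_1}{3a}-\frac a{6g}\big(Y_2e^{-\mathsf r/2}-Y_3e^{\mathsf r/2}\big),& (Y_1)_s&=a^2,\\ \mathsf r_s&=-\frac{4\,\mathrm{sh}}a+\frac1g\big(Y_2e^{-\mathsf r/2}+Y_3e^{\mathsf r/2}\big),& (Y_2)_s&=\mu ge^{\mathsf r/2},\\ g_s&=\delta a-\frac{\mu gY_1}{3a^2}+\frac16\big(Y_2e^{-\mathsf r/2}-Y_3e^{\mathsf r/2}\big),& (Y_3)_s&=-\mu ge^{-\mathsf r/2},\end{aligned}\tag{8}$$
with $a=\mathsf r=Y_1=0$, $g=g_0>0$, $Y_2=Y_3=c_0$ at $s=0$, and $a,g>0$ for $s>0$. For $(\delta,\mu)=(1,\lambda)$, with $a=f_1$, $g=G$, $y_1=\lambda Y_1$, $y_2=Y_2$, $y_3=-Y_3$, this is (6) together with $y_i'=\lambda F_i$. For $c>0$ the substitution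
$$t=\tfrac{b^2}cs,\ \ f_1=\tfrac{b^2}ca,\ \ G=b^2g,\ \ y_1=\lambda\big(\tfrac{b^2}c\big)^3Y_1,\ \ y_2=cY_2,\ \ y_3=-cY_3,\quad \delta=\tfrac{b^2}{c^2},\ \ \mu=\tfrac{\lambda b^4}{c^2}\tag{9}$$
turns (6) with data $(G,y_2,y_3)(0)=(b^2,c,-c)$ into (8) with $g_0=c_0=1$. For instance $f_1'=a_s$, and $\frac{f_1^2}{2G}=\frac{b^4}{c^2}\frac{a^2}{2b^2g}=\frac{\delta a^2}{2g}$, $\frac{y_1}{3f_1}=\frac{\lambda b^4}{c^2}\frac{Y_1}{3a}$; and $g_s=\frac1cG'$ with $\frac{f_1}c=\delta a$, $\frac{Gy_1}{3cf_1^2}=\mu\frac{gY_1}{3a^2}$; the other terms are checked in the same way.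

**Proposition 1.** (i) System (8) has a unique solution near $s=0$ for which $a/s$, $\mathsf r/s$, $Y_1/s^3$ are smooth up to $s=0$ and $a/s\to1$. It depends continuously on $(g_0,c_0,\delta,\mu)$, also at $\delta=0$ or $\mu=0$. (ii) The smoothly-closing expanders, labeled so that $f_1(0)=0$, are exactly the solutions with $(\delta,\mu)=(1,\lambda)$, $g_0=b^2$, $c_0=c$, $(b,c)\in(0,\infty)\times\mathbb R$.

The tool is a standard theorem (Malgrange; in this form Foscolo–Haskins, Ann. of Math. 185 (2017), Thm 4.7). Consider $v_s=\frac1sM_{-1}(v)+M(s,v)$ with $M_{-1},M$ smooth. If $M_{-1}(v_0)=0$ and $h\,\mathrm{Id}-d_{v_0}M_{-1}$ is invertible for all integers $h\ge1$, then there is a unique solution smooth on some $[0,\varepsilon)$ with $v(0)=v_0$, and it depends continuously on $v_0$ satisfying these two conditions. As an example, $v_s=\frac1s(-v+1)$ has $M_{-1}=1-v$, $v_0=1$, derivative $-1$; the general solution is $1+C/s$, and only $v\equiv1$ is smooth at $0$.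

**Proof of (i).** Put $a=s(1+A)$, $\mathsf r=s\varrho$, $Y_1=s^3N$ and treat $\delta,\mu$ as unknowns with zero derivative. Then $A_s=\frac1s(a_s-1-A)$, where $\mathrm{ch}-1$ and the remaining terms of $a_s$ are $s$ times smooth functions. Next, $\varrho_s=\frac1s(\mathsf r_s-\varrho)$, where $\frac{4\,\mathrm{sh}}a=\frac{2\varrho}{1+A}+O(s^2)$ smoothly. Also $N_s=\frac1s\big(-3N+(1+A)^2\big)$, and $Y_1/a^2=sN/(1+A)^2$. So with $v=(A,\varrho,N,g,Y_2,Y_3,\delta,\mu)$ the system has the required form and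
$$M_{-1}=\Big(-A,\ -\varrho-\frac{2\varrho}{1+A}+\frac{Y_2+Y_3}g,\ -3N+(1+A)^2,\ 0,0,0,0,0\Big).$$
A smooth solution must have $M_{-1}(v(0))=0$, and $a/s\to1$ says $A(0)=0$; so $\varrho(0)=\frac{Y_2+Y_3}{3g}=\frac{2c_0}{3g_0}$ and $N(0)=\frac13$. There $dM_{-1}$ is block triangular with eigenvalues $-1,-3,-3,0,\dots,0$, so $h\,\mathrm{Id}-dM_{-1}$ is invertible for $h\ge1$, and the theorem applies. Moreover the Taylor coefficients at $0$ are determined recursively by inverting $h\,\mathrm{Id}-dM_{-1}$ at order $h$, so already the formal power series solution is unique.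

**Proof of (ii), set-up.** We build the bundle and a supply of smooth invariant forms on it. Let $\mathrm U(2)\subset\mathrm{SU}(3)$ consist of $h=\mathrm{diag}((\det k)^{-1},k)$, with $k\in\mathrm U(2)$ acting on the indices $2,3$. Let $V\cong\mathbb R^3$ be the traceless Hermitian $2\times2$ matrices $v=\sum v_i\mathsf s_i$ with $\mathsf s_i$ the Pauli matrices, and $v_0=\mathsf s_3$. Let $M=\mathrm{SU}(3)\times_{\mathrm U(2)}V$ be the quotient of $\mathrm{SU}(3)\times V$ by $(g,v)\cdot k=(gh,k^{-1}vk)$. On $\mathrm{SU}(3)\times V$ put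
$$\eta=(A_{21},A_{31})^{\mathsf T}=(-\bar\theta_3,\theta_2)^{\mathsf T},\qquad \nabla v=dv+[B,v],$$
$B$ being the lower right $2\times2$ block of $A$. On a vertical vector $(gZ,-[Z,v])$, $Z\in\mathfrak u(2)$, we have $\eta=0$ and $\nabla v=-[Z,v]+[Z,v]=0$. Under $k$, $\eta\mapsto(\det k)^{-1}k^{-1}\eta$ and $\nabla v\mapsto k^{-1}(\nabla v)k$. For Hermitian $w$ let $\Omega_w=i\,\eta^*w\wedge\eta=i\sum\bar\eta_aw_{ab}\wedge\eta_b$, a real form, and let $\Omega_i=\Omega_{\mathsf s_i}$, $K_0=i\,\eta^*\wedge\eta$. The forms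
$$\nu=\nabla v_1\wedge\nabla v_2\wedge\nabla v_3,\quad \Xi=\sum\nabla v_i\wedge\Omega_i,\quad \varepsilon_v=\sum v_i\nabla v_i,\quad \Omega_v,\quad K_0$$
are left-invariant, vanish on vertical vectors and are $\mathrm U(2)$-invariant ($k$ acts on $V$ through $\mathrm{SO}(3)$). So they descend to smooth $\mathrm{SU}(3)$-invariant forms on $M$. The map $w\mapsto\Omega_w$ identifies $M$ with the bundle of primitive $(1,1)$-forms, which is $\Lambda^2_-\mathbb{CP}^2$.

**Restriction to a slice.** We compare these forms with $\omega_i,\alpha$. Let $j(g,t)=(g,tv_0)$. The matrix $[B,\mathsf s_3]$ has zero diagonal and off-diagonal entries $-2A_{23}=-2\theta_1$ and $2A_{32}=-2\bar\theta_1$. As the upper right entry of $\nabla v$ is $\nabla v_1-i\nabla v_2$,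
$$j^*\nabla v_1=-2t\,\mathrm{Re}\,\theta_1,\qquad j^*\nabla v_2=2t\,\mathrm{Im}\,\theta_1,\qquad j^*\nabla v_3=dt.$$
Directly from $\eta$: $\Omega_1=i(\theta_2\theta_3-\bar\theta_2\bar\theta_3)=-2\,\mathrm{Im}(\theta_2\theta_3)$, $\Omega_2=2\,\mathrm{Re}(\theta_2\theta_3)$, $\Omega_3=\frac12(\omega_2+\omega_3)$, $K_0=\frac12(\omega_3-\omega_2)$. Since $4t[\mathrm{Re}\,\theta_1\wedge\mathrm{Im}(\theta_2\theta_3)+\mathrm{Im}\,\theta_1\wedge\mathrm{Re}(\theta_2\theta_3)]=4t\,\mathrm{Im}\,\Theta=\frac12t\alpha$,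
$$j^*\nu=-t^2dt\wedge\omega_1,\quad j^*\Xi=\tfrac12dt\wedge(\omega_2+\omega_3)+\tfrac12t\alpha,\quad j^*(\varepsilon_v\wedge\Omega_v)=\tfrac12t^2dt\wedge(\omega_2+\omega_3),\quad j^*\varepsilon_v=t\,dt.$$

**Sufficiency.** We show that each solution in (i) with $(\delta,\mu)=(1,\lambda)$ closes smoothly. The map
$$(f_1,\mathsf r,G,y_1,y_2,y_3)(t)\mapsto(-f_1,-\mathsf r,G,-y_1,-y_3,-y_2)(-t)$$
preserves (6), the equations $y_i'=\lambda F_i$ and the initial data. For example $\frac1G(y_2e^{-\mathsf r/2}-y_3e^{\mathsf r/2})$ becomes $\frac1G(-y_3e^{\mathsf r/2}+y_2e^{-\mathsf r/2})$, and $y_2e^{-\mathsf r/2}+y_3e^{\mathsf r/2}$ changes sign. By uniqueness of the formal power series the Taylor series at $0$ is invariant. So at the level of Taylor series $f_1,\mathsf r,y_1,p=f_1G$ are odd, $F_1,G$ and $F_2+F_3=2G\,\mathrm{ch}$ are even, $F_2-F_3=2G\,\mathrm{sh}$ is odd, and $y_1/F_1$, $y_2/F_2+y_3/F_3$ are odd; hence $u$ is odd. With $t=|v|$ put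
$$\Phi=-\frac{F_1}{t^2}\nu+\frac{2p}t\,\Xi+\frac{F_2+F_3-2p/t}{t^2}\,\varepsilon_v\wedge\Omega_v-\frac{F_2-F_3}t\,\varepsilon_v\wedge K_0.$$
By the slice formulas, $j^*\Phi=dt\wedge\big(F_1\omega_1+\frac12(F_2+F_3)(\omega_2+\omega_3)+\frac12(F_2-F_3)(\omega_2-\omega_3)\big)+p\alpha=dt\wedge\sum F_i\omega_i+p\alpha$ for $t>0$. Both $\Phi$ and $\varphi$ are invariant, so $\Phi=\varphi$ off the zero section. A function of $t\ge0$ that is smooth with even Taylor series at $0$ is a smooth function of $t^2$ (Whitney). All coefficients of $\Phi$ are of this kind; for the third one, $F_2+F_3-2p/t$ is even and vanishes at $0$, because $f_1'(0)=1$ and $F_2(0)=F_3(0)=G(0)$. So $\varphi$ extends smoothly. On the slice $\varphi$ is the standard form in the coframe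
$$\Big(\nabla v_3,\ -\tfrac{f_1}t\nabla v_1,\ \tfrac{f_1}t\nabla v_2,\ 2f_2\mathrm{Re}\,\theta_2,\ 2f_2\mathrm{Im}\,\theta_2,\ 2f_3\mathrm{Re}\,\theta_3,\ 2f_3\mathrm{Im}\,\theta_3\Big)$$
(up to the fixed phase $-i$ in $\Omega$), which converges to a coframe as $t\to0$. So $\varphi$ is a $\mathrm G_2$-structure on the zero section too. The field $X=\frac ut\sum v_i\partial_{v_i}$ is smooth since $u$ is odd. Finally $\sum y_i=2\lambda p$, because both sides vanish at $0$ and have the same derivative $\lambda S$. So (1) holds for $t>0$, and the closedness and soliton equations hold everywhere by continuity.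

**Necessity.** We show that smooth closing forces the initial conditions. Let $(\varphi,X)$ extend smoothly over $\mathbb{CP}^2$. The stabilizer of the point of $\mathbb{CP}^2$ on the chosen geodesic contains $T^2$, so it is one of the three block subgroups $\mathrm U(2)\supset T^2$; after a cyclic relabeling it is the one above. It acts on the normal $3$-space transitively on directions, with stabilizer $T^2$, hence through all of $\mathrm{SO}(3)$; so the normal representation is $V$. The vectors of $V$ fixed by $T^2$ are the multiples of $v_0$. By the equivariant normal exponential map we may therefore take a neighborhood of $\mathbb{CP}^2$ to be a neighborhood of the zero section in $M$, with $j(e,t)$ projecting to the normal geodesic. Pull $\varphi$, $\tau=d^*\varphi$ and $g_\varphi$ back to $\mathrm{SU}(3)\times V$ and then by $j$ to $\mathrm{SU}(3)\times(-\varepsilon,\varepsilon)$. The results are smooth, left-invariant, $T^2$-invariant and vanish on torus directions,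 so $\varphi$ becomes $dt\wedge\sum F_i\omega_i+p\alpha$ and $\tau$ becomes $\sum\tau_i\omega_i$, with coefficients smooth on $(-\varepsilon,\varepsilon)$.

Let $k=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $h=\mathrm{diag}(1,k)$. Then $k^{-1}v_0k=-v_0$, so $j(gh,-t)=j(g,t)\cdot k$, and the pulled-back forms are invariant under $(g,t)\mapsto(gh,-t)$. Computing $h^{-1}Ah$, right translation by $h$ maps $\theta_1\mapsto\bar\theta_1$, $\theta_2\mapsto\bar\theta_3$, $\theta_3\mapsto-\bar\theta_2$. So $\omega_1\mapsto-\omega_1$, $\omega_2\mapsto-\omega_3$, $\omega_3\mapsto-\omega_2$, and $\Theta\mapsto\bar\Theta$, $\alpha\mapsto-\alpha$. Hence $F_1$ is even, $F_2(-t)=F_3(t)$, $p$ is odd, $\tau_1$ is odd. So $F_2(0)=F_3(0)=:b^2$, which is positive because the corresponding vectors at $t=0$ are not vertical. At $t=0$ the vectors of $\mathfrak u(2)$ are vertical, so $F_1(0)=0$. Closedness gives $p'(0)=\frac12(0+b^2+b^2)=b^2$. So $f_1=p/\sqrt{F_2F_3}$ is smooth and odd with $f_1'(0)=1$,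 $\mathsf r=\log(F_2/F_3)$ is smooth and odd, and $G$ is smooth with $G(0)=b^2$. The group $\mathrm U(2)$ fixes no nonzero tangent vector at a point of $\mathbb{CP}^2$, so $X=0$ there, and $u=\langle X,\dot\gamma\rangle$ is smooth with $u(0)=0$. So the $y_i=\tau_i-uF_i$ are smooth, $y_1(0)=0$, and $y_1'=\lambda f_1^2$ makes $y_1/t^3$ smooth. Finally $\sum y_i=2\lambda p$ gives $y_2(0)=-y_3(0)=:c$. This is the solution in (i). $\square$

The symmetry exchanging the indices $2,3$ sends $c$ to $-c$, so **from now on $c\ge0$**. For $\mathcal S_{b,c}$ we have $y=(0,c,-c)$ at $t=0$, hence $y_1,y_2>0$ for $t>0$. If $T=\infty$, the sets $\{t\le R\}$ are compact and $g_\varphi$ is complete; if $T<\infty$, the normal geodesic leaves every compact set in finite length and $g_\varphi$ is incomplete.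

**Lemma 2.** If $c>0$ then $F_1<F_2$ and $F_3<F_2$ on $(0,T)$.

**Proof.** Both hold for small $t$, since $F_1\sim t^2$ and $\mathsf r\sim\frac{2c}{3b^2}t$. At a first time with $F_1=F_2$ we have $y_2-y_1=c+\lambda\int(F_2-F_1)>0$, so (7) gives $x'=(y_1-y_2)/F_1<0$; but $x$ reaches $0$ from below, a contradiction. At a first positive zero of $\mathsf r$ we have $y_2-y_3=2c+\lambda\int(F_2-F_3)>0$, so $\mathsf r'=(y_2-y_3)/F_2>0$; but $\mathsf r$ reaches $0$ from above, a contradiction. $\square$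

**The case $c=0$ by hand.** Here $y_2=y_3$ and $\mathsf r=0$ at $t=0$, and uniqueness together with the symmetry $2\leftrightarrow3$ gives $F_2=F_3$, $y_2=y_3=\lambda\int F_2>0$ for all $t>0$. So all three $y_i$ are positive immediately. The next section shows that this forces an AC end.

## 5. All $y_i$ positive: the end is a cone

Consider any solution of (1) on its maximal forward interval $[t_0,T)$. Each $y_i$ is strictly increasing and $\sum y_i=2\lambda p>0$, so exactly one of these holds: all $y_i>0$ at some time; exactly one $y_i$ is negative up to $T$; exactly two are negative up to $T$. In this section all $y_i>0$ at some time, and we prove (A).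

**Step 1: compact variables.** We replace $t$ by $\xi=2\log p$, $d\xi/dt=S/p$, and use proportions: $\gamma_i=F_i/S$, $h_i=y_i/(2\lambda p)$, $R=2\lambda p^2/S^2$. Then $\sum\gamma_i=\sum h_i=1$. A dot is $d/d\xi$. From (1), $\frac{d\log F_i}{d\xi}=1-2\gamma_i+R\frac{h_i}{\gamma_i}+\frac pSu$. Subtracting the $\gamma$-weighted mean, which is $\frac{d\log S}{d\xi}$, and using $\dot y_i=\lambda\gamma_ip$, $\dot p=\frac12p$, $p^2=S^3\gamma_1\gamma_2\gamma_3$,
$$\dot h_i=\tfrac12(\gamma_i-h_i),\quad \dot\gamma_i=D_i(\gamma)+R(h_i-\gamma_i),\quad D_i=2\gamma_i(|\gamma|^2-\gamma_i),\quad R=2\lambda e^{\xi/3}(\gamma_1\gamma_2\gamma_3)^{2/3}. \tag{10}$$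

**Step 2: the solution lives forever.** At the given time let $m_0=\min_i\min(\gamma_i,h_i)\in(0,\frac13]$. Nagumo's theorem says that a closed convex polyhedron is forward invariant if on its boundary every active constraint function has nonnegative derivative. Apply it to the compact set $\{\gamma_i\ge m_0,h_i\ge m_0\}$ inside $\sum\gamma_i=\sum h_i=1$. Where $\gamma_i=m_0$, $\dot\gamma_i\ge2m_0(|\gamma|^2-m_0)\ge0$ since $|\gamma|^2\ge\frac13$ and $h_i\ge m_0$. Where $h_i=m_0$, $\dot h_i\ge0$. So the solution exists for all $\xi$. Since $\frac pS=e^{\xi/6}(\gamma_1\gamma_2\gamma_3)^{1/3}$, $t=\int e^{\xi/6}(\gamma_1\gamma_2\gamma_3)^{1/3}d\xi\to\infty$, so $T=\infty$. Moreover $\kappa_0e^{\xi/3}\le R\le\kappa_1e^{\xi/3}$ with $\kappa_0>0$.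

**Step 3: a comparison lemma.** $R$ grows exponentially, so terms $-Rw$ damp strongly; this step makes that quantitative.

(L) *If $w\ge0$ is locally Lipschitz and $\dot w\le C-\rho w$ a.e. for large $\xi$, with $C\ge0$ and $\rho=\kappa e^{\xi/3}$, $\kappa>0$, then $w=O(e^{-\xi/3})$.* Choose $\xi_1$ large with $\rho(\xi_1)\ge\frac23$, and $a_0\ge\max(2C,\rho(\xi_1)w(\xi_1))$. For $\xi\ge\xi_1$, $(a_0/\rho)^{\cdot}=-\frac{a_0}{3\rho}\ge-\frac{a_0}2\ge C-a_0=C-\rho\cdot\frac{a_0}\rho$. So $w-a_0/\rho$ has derivative at most $-\rho(w-a_0/\rho)$ and starts nonpositive; it stays nonpositive.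

**Step 4: convergence with all derivatives.** Let $d=\gamma-h$. Then $\dot d=D-(R+\frac12)d$. (L) applied to $|d|$ gives $d=O(e^{-\xi/3})$, so $E=Rd$ is bounded. Put $V=E-D(\gamma)$. Then $\dot\gamma=-V$, $\dot R/R=\frac13-\frac23\sum V_i/\gamma_i$, and, with $DD(\gamma)$ the Jacobian of $D$,
$$\dot V=\frac{\dot R}RE+R\big(D-(R+\tfrac12)d\big)+DD(\gamma)V=-RV+B,\qquad B=\Big(\frac{\dot R}R-\frac12\Big)(V+D)+DD(\gamma)V .$$
As $V$ is bounded, so is $B$, and (L) gives $V=O(e^{-\xi/3})$. Inductively, let $k\ge1$ and suppose $V,\dots,V^{(k-1)}=O(e^{-\xi/3})$. Then $R^{(i)}/R$ is bounded for $i\le k$, being a polynomial in the derivatives of order $\le i-1$ of $\dot R/R$, and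
$$\frac d{d\xi}V^{(k)}=-RV^{(k)}-\sum_{j<k}\binom kjR^{(k-j)}V^{(j)}+B^{(k)}=-RV^{(k)}+O(1)+O(|V^{(k)}|).$$
For large $\xi$ the last term is absorbed in $\frac12R|V^{(k)}|$, and (L) gives $V^{(k)}=O(e^{-\xi/3})$. Let $\mathcal O$ be the class of functions of $\xi$ all of whose derivatives (of order $\ge0$) are $O(e^{-\xi/3})$. Then $\gamma\to\gamma_\infty$ with $\gamma_{\infty,i}\ge m_0>0$, and $\gamma-\gamma_\infty=\int_\xi^\infty V\in\mathcal O$.

**Step 5: translation back to $t$.** Put $\Gamma=\prod\gamma_{\infty,i}$ and $w=(\gamma_1\gamma_2\gamma_3)^{1/3}-\Gamma^{1/3}\in\mathcal O$. Since $e^{\xi/6}w=O(e^{-\xi/6})$ is integrable, integrating $dt=e^{\xi/6}(\Gamma^{1/3}+w)\,d\xi$ gives, for a constant $t_*$,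
$$r:=t-t_*=6\Gamma^{1/3}e^{\xi/6}-e^{\xi/6}\int_0^\infty e^{v/6}w(\xi+v)\,dv=e^{\xi/6}(6\Gamma^{1/3}+\mathcal O),$$
and $r\partial_r=r\frac Sp\partial_\xi=(6+\mathcal O)\partial_\xi$. We have $F_i=\gamma_iS=\gamma_i(\gamma_1\gamma_2\gamma_3)^{-1/3}e^{\xi/3}$ and $p=e^{\xi/2}$. With $c_i^2=\gamma_{\infty,i}/(36\Gamma)$, so that $c_1c_2c_3=\frac1{216\Gamma}$, and with $e^{-\xi/3}=O(r^{-2})$,
$$(r\partial_r)^k\big(F_ir^{-2}-c_i^2\big)=O(r^{-2}),\qquad (r\partial_r)^k\big(pr^{-3}-c_1c_2c_3\big)=O(r^{-2})\qquad(k\ge0).$$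
Moreover $6c_1c_2c_3=\frac1{36\Gamma}=\sum c_i^2$, so the $c_i$ define a closed cone. The forms $r^2dr\wedge\omega_i$ and $r^3\alpha$ are homogeneous on the cone, with $|\nabla^j\,\cdot\,|_{g_C}=O(r^{-j})$. So the end is AC with rate $2$ in $r=t-t_*$. With $r=t$, the shift changes $F_i$ by $O(t)$ and $p$ by $O(t^2)$ (with the corresponding derivatives), and the rate is $1$. This is (A).

## 6. One $y_i$ negative forever: a collapsing plane

Now $y_3<0\le y_1,y_2$ on $[t_1,T)$. Put $\zeta=-y_3>0$, $\zeta_1=\zeta(t_1)$, $p_1=p(t_1)>0$, $K=2\lambda+\zeta_1/p_1$, and $\chi=e^{|x|/2}\ge1$, which measures how unequal $F_1,F_2$ are. Since $\zeta'=-\lambda z^2$, $y_1+y_2=2\lambda p+\zeta$, $\zeta\le\zeta_1$, $p\ge p_1$,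
$$\lambda\int_{t_1}^Tz^2\,dt\le\zeta_1,\qquad y_1,y_2\ \le\ y_1+y_2\le Kp. \tag{11}$$
Where $x>0$ we have $\chi'=\frac12x'\chi$, and in (7) $\frac12\chi\cdot\frac4z\sinh\frac x2=\frac{\chi^2-1}z$ and $\frac12\chi\cdot\frac zpe^{-x/2}y_1=\frac{zy_1}{2p}$; the case $x<0$ is the same with $y_2$, and where $x=0$ the derivative of $\chi$, if it exists, is $0$. So a.e.
$$\chi'\le\frac{z\max(y_1,y_2)}{2p}-\frac{\chi^2-1}z\le\frac K2z-\frac{\chi^2-1}z. \tag{12}$$
From the first line of (7), since $1\le\cosh\frac x2\le\chi$,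
$$z'\le\chi-\frac\zeta{3z},\qquad \Big|z'-1+\frac\zeta{3z}\Big|\le(\chi-1)+\frac{z^3}{2p_1}+\frac K3z^2\chi. \tag{13}$$
Also, for $i=1,2$, $0\le y_i/F_i\le Kp\cdot\frac zp\chi=Kz\chi$.

**Lemma 3.** If $T<\infty$: $\chi$ is bounded, $z\to0$, $\zeta\to\zeta_T>0$, and as $t\to T$, $z^2\sim\frac23\zeta_T(T-t)$, $F_1$ and $F_2$ are asymptotic to positive multiples of $(T-t)^{-1/2}$, and $\mathrm{Scal}\sim-\frac34(T-t)^{-2}$.

**Proof.** *$\chi$ is bounded and $z\to0$.* By (12), Cauchy–Schwarz and (11), $\chi\le\chi(t_1)+\frac K2\int z\le\chi(t_1)+\frac K2\sqrt{(T-t_1)\zeta_1/\lambda}$. So $z'\le C$ and $z$ is bounded. If $z\ge\epsilon>0$ throughout, then $p'/p$ is bounded by (7), so $p$, then $F_{1,2}=\frac pze^{\pm x/2}$, stay in compact subsets of $(0,\infty)$, and the $y_i$ stay bounded. The solution then extends past $T$, a contradiction. So $\inf z=0$, there are $t_n\to T$ with $z(t_n)\to0$, and $z'\le C$ gives $z\to0$.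

*$\zeta_T>0$.* Suppose $\zeta_T=0$, so $\zeta(t)=\lambda\int_t^Tz^2$. By (7) and $\cosh\frac x2\ge1$, $z'\ge1-Cz^2-\frac\zeta{3z}$. For $t$ near $T$ let $m=\max_{[t,T)}z$, attained at some $s$ because $z\to0$. Then $z'(s)\le0$ and $\zeta(s)\le\lambda(T-s)m^2$, so $0\ge1-Cm^2-\frac\lambda3(T-s)m$. The right side is positive for $t$ close to $T$, a contradiction.

*Asymptotics.* Multiplying (13) by $2z$, $(z^2)'\to-\frac23\zeta_T$, so $z^2\sim\frac23\zeta_T(T-t)$. Then $|x'|\le C/z+Cz$ and $p'/p$ are integrable, so $x$ and $\log p$ have finite limits, and $F_{1,2}=\frac pze^{\pm x/2}$ behave as claimed. As $y_i/F_i\to0$ for $i=1,2$, (5) gives $\sigma_3\sim-\frac{2\zeta}{3F_3}\sim-(T-t)^{-1}$ and $\sigma_1,\sigma_2\sim\frac12(T-t)^{-1}$. So $\mathrm{Scal}=-\frac12\sum\sigma_i^2\sim-\frac12\cdot\frac32(T-t)^{-2}$. $\square$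

**Lemma 4.** If $T=\infty$, then (N) holds and the end is not AC. Moreover $\zeta/z\to3$ and $F_3/F_2\to0$.

**Proof.** *$\chi$ is bounded.* Let $L=\sqrt{\zeta_1/\lambda}$, $C_1=KL/2$ and $t\ge t_1+1$. By (11) and Cauchy–Schwarz $\int_{t-1}^tz\le L$. So $\chi(s)\ge\chi(t)-C_1$ for $s\in[t-1,t]$, and $\int_{t-1}^t\frac1z\ge\frac1L$. If $\chi(t)\ge C_1+2$, integrating (12) gives $\chi(t)-\chi(t-1)\le C_1-\frac{(\chi(t)-C_1)^2-1}L$, which is $\le0$ if $\chi(t)\ge\Lambda$ for a suitable constant $\Lambda\ge C_1+2$. So $\chi(t)\le\max(\Lambda,\chi(t-1))$, and $\chi$ is bounded.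

*$z\to0$.* We have $z'\le\chi\le C$ and $\int z^2<\infty$. If $z(t_n)\ge\epsilon$ with $t_n\to\infty$, then $z\ge\frac\epsilon2$ on $[t_n-\frac\epsilon{2C},t_n]$, contradicting $\int z^2<\infty$.

*$\chi\to1$.* By (12), $(\chi-1)'\le\frac K2z-\frac2z(\chi-1)$. Given $\epsilon>0$, once $z\le1$ and $Kz^2\le2\epsilon$, wherever $\chi-1\ge\epsilon$ we have $(\chi-1)'\le\frac\epsilon z-\frac{2\epsilon}z\le-\epsilon$. So eventually $\chi-1<\epsilon$.

*$q:=\zeta/z\to3$.* By (13), $z'=1+\varepsilon(t)-\frac q3$ with $\varepsilon\to0$, and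
$$zq'=\zeta'-qz'=q\Big(\frac q3-1-\varepsilon\Big)-\lambda z^2 .$$
Fix $\eta\in(0,1)$ and consider late times, where $|\varepsilon|<\eta/10$ and $\lambda z^2<\eta/2$. If $q\ge3+\eta$ at such a time, then $zq'\ge3(\frac\eta3-\frac\eta{10})-\frac\eta2>0$, so this persists, and $z'\le\frac\eta{10}-\frac\eta3\le-\frac\eta6$; then $z$ reaches $0$ in finite time, which is impossible. If $q\le3-\eta$, then $q'<0$, so this persists, and $z'\ge\frac\eta6$, contradicting $z\to0$. So $|q-3|<\eta$ at all late times.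

*Asymptotics.* $(1/\zeta)'=\lambda z^2/\zeta^2=\lambda/q^2\to\lambda/9$, so $\zeta\sim\frac9{\lambda t}$ and $z=\zeta/q\sim\frac3{\lambda t}$. By (7), $p'/p\sim\frac1z\sim\frac{\lambda t}3$, so $\log p\sim\frac{\lambda t^2}6$. Next $f_1/f_2=e^{x/2}\to1$ and $F_2=\frac pze^{-x/2}\to\infty$, so $F_3/F_2\to0$. Since $y_i/F_i\le Kz\chi\to0$ for $i=1,2$ and $\frac\zeta{z^2}=\frac qz\sim\lambda t$, we get $u=\frac13\big(\frac\zeta{z^2}-\frac{y_1}{F_1}-\frac{y_2}{F_2}\big)\sim\frac{\lambda t}3$, $\sigma_3=u-\frac\zeta{z^2}\sim-\frac23\lambda t$, $\sigma_1,\sigma_2\sim\frac{\lambda t}3$, and $\mathrm{Scal}=-\frac12\sum\sigma_i^2\sim-\frac12\big(\frac49+\frac19+\frac19\big)\lambda^2t^2=-\frac13\lambda^2t^2$. By (2) AC would force $F_3/t^2\to c_3^2>0$, contradicting $z\to0$. $\square$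

## 7. Two $y_i$ negative forever, and the proof of Theorem B

**Lemma 5.** If $y_2,y_3<0$ on $[t_1,T)$, then $T<\infty$.

**Proof.** We have $\lambda\int(F_2+F_3)\le|y_2(t_1)|+|y_3(t_1)|=:\lambda C$, so $\int\frac p{f_1}=\int f_2f_3\le\frac12\int(F_2+F_3)\le\frac C2$. Also $f_1^2\le S=2p'$, so $\frac p{\sqrt{2p'}}\le\frac p{f_1}$. Write $1=\big(\frac p{\sqrt{2p'}}\big)^{2/3}\big(\frac{2p'}{p^2}\big)^{1/3}$ and use Hölder's inequality with exponents $\frac32,3$:
$$T-t_1=\int_{t_1}^T1\,dt\le\Big(\int\frac p{\sqrt{2p'}}\Big)^{2/3}\Big(\int\frac{2p'}{p^2}\Big)^{1/3}\le\Big(\frac C2\Big)^{2/3}\Big(\frac2{p(t_1)}\Big)^{1/3}<\infty. \qquad\square$$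

**Proof of Theorem B.** The three sign patterns at the start of Section 5 lead respectively to (A); to (N) or (I); and to (I). The three outcomes exclude each other, since (N) is not AC. For $\mathcal S_{b,c}$ with $c\ge0$ only $y_3$ can be negative for $t>0$. If $y_3>0$ somewhere, then all $y_i>0$ there and (A) holds. Otherwise $y_3\le0$ on $(0,T)$, hence $y_3<0$ by strict monotonicity, and Lemmas 3 and 4 apply with any $t_1\in(0,T)$. This gives the correspondence and the asymptotics in case (I). $\square$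

## 8. Finite-time collapse as an open condition

Theorem B suggests shooting in $c$ for fixed $b$. The set $U_A$ of $c\ge0$ with $y_3>0$ somewhere contains $0$ and is open by continuous dependence. If we find one $c$ outside it, a boundary point $c_*$ of $U_A$ is not AC. But is it complete? Continuous dependence only says that the maximal time is lower semicontinuous, so $\{T>R\}$ is open; it says nothing for $\{T<\infty\}$. In general $\{T<\infty\}$ is not open. Take $w'=w^2(1-\epsilon w)$, $w(0)=1$: for $\epsilon=0$ the solution $1/(1-t)$ blows up at $t=1$, while for $0<\epsilon<1$ the solution stays in $[1,1/\epsilon)$ and lives forever. So as it stands $c_*$ might be incomplete, and shooting stops here: at the collapse the state leaves every compact set ($f_3\to0$, $f_1,f_2\to\infty$), so nearby solutions cannot be followed up to it. What gets past this is a criterion checked at one time before the collapse, open in the state at that time, which certifies that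 the collapse will come.

**Lemma 6.** Suppose at some $t_0$: $y_1,y_2\ge0$, $\zeta_0=-y_3(t_0)>0$, and, with $z_0,\chi_0,p_0$ the values at $t_0$ and $K_0=2\lambda+\zeta_0/p_0$,
$$2z_0\Big(\chi_0+\frac{3K_0z_0^3}{2\zeta_0}\Big)+\frac{2\lambda z_0^4}{\zeta_0}<\frac{\zeta_0}3. \tag{14}$$
Then $T<\infty$.

**Proof.** The mechanism: $z^2$ is driven down at a definite rate by $-\frac23\zeta$, and the whole collapse is so short that neither $\chi$ nor $\zeta$ can change much. For $t\ge t_0$ we have $y_1,y_2\ge0$, so (7) gives $(z^2)'\le2z\chi-\frac23\zeta$. Let $[t_0,t_2)\subset[t_0,T)$ be the maximal interval on which $(z^2)'<-\frac13\zeta_0$ and $\zeta>0$. It is nonempty, since (14) contains $2z_0\chi_0<\frac13\zeta_0$. On it $0<z^2\le z_0^2-\frac{\zeta_0}3(t-t_0)$. So $t_2-t_0\le L:=3z_0^2/\zeta_0$ and $z\le z_0$. By (12) with $t_1=t_0$, $\chi\le\chi_0+\frac12K_0z_0L=\chi_0+\frac{3K_0z_0^3}{2\zeta_0}$. And $\zeta\ge\zeta_0-\lambda z_0^2L=\zeta_0-\frac{3\lambda z_0^4}{\zeta_0}>\frac12\zeta_0$,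 again by (14). If $t_2<T$, then at $t_2$ still $\zeta>0$ and
$$(z^2)'\le2z_0\Big(\chi_0+\frac{3K_0z_0^3}{2\zeta_0}\Big)-\frac23\zeta_0+\frac{2\lambda z_0^4}{\zeta_0}<-\frac13\zeta_0,$$
contradicting maximality. So $T=t_2<\infty$. $\square$

**Corollary 7.** The set of $(b,c)$, $c\ge0$, with $T<\infty$ is open in $(0,\infty)\times[0,\infty)$.

**Proof.** If $\mathcal S_{b,c}$ has $T<\infty$, then $y_3<0$ on $(0,T)$ by Theorem B (in particular $c>0$). By Lemma 3, as $t_0\to T$: $z_0\to0$, $\chi_0$ is bounded, $\zeta_0\to\zeta_T>0$, $p_0$ is bounded below. So the left side of (14) tends to $0$ and the right side to $\frac13\zeta_T$; (14) holds for $t_0$ near $T$. By Proposition 1(i) and standard ODE theory, solutions with nearby parameters exist up to $t_0$ and satisfy (14) there, and $y_1,y_2\ge0$ is automatic for $c\ge0$. Lemma 6 applies to them. $\square$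

## 9. Large $c$: the rescaled system, and the proof of Theorem A

It remains to produce incomplete solutions. For $b$ fixed and $c\to\infty$ the parameters (9) tend to $(\delta,\mu)=(0,0)$, so we rewrite (14) in the scaling (9) and study the limit system.

**Step 1: the criterion in scaled variables.** By Lemma 2, $\chi_0=f_2/f_1$. Put $Z=F_3/b^2=ge^{-\mathsf r/2}$. Expanding $K_0$, the left side of (14) is $2z_0\chi_0+\frac{8\lambda z_0^4}{\zeta_0}+\frac{3z_0^4}{p_0}$. Here $2z_0\chi_0=\frac{2G}{f_1}=2c\frac ga$, $p_0=\frac{b^4}cag$, $z_0^4=b^4Z^2$, $\zeta_0=cY_3$. Dividing by $c$, (14) is equivalent to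
$$\frac{2g}a+\frac{8\mu Z^2}{Y_3}+\frac{3Z^2}{ag}<\frac{Y_3}3\qquad(Y_3>0). \tag{15}$$

**Step 2: equations for $\mu=0$.** With $g_0=c_0=1$ and $\mu=0$ we have $Y_2=Y_3=1$ and
$$a_s=\mathrm{ch}-\frac{\delta a^2}{2g}+\frac{a\,\mathrm{sh}}{3g},\qquad \mathsf r_s=-\frac{4\,\mathrm{sh}}a+\frac{2\,\mathrm{ch}}g,\qquad g_s=\delta a-\frac13\mathrm{sh}. \tag{16}$$
Here $\mathsf r>0$ for $s>0$: $\mathsf r\sim\frac23s$ initially, and $\mathsf r_s=2/g>0$ at any zero. So $Z\le g$, and the left side of (15) with $\mu=0$ is at most $5g/a$. Thus (15) holds as soon as $g/a<\frac1{15}$.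

**Step 3: the case $\delta=0$ by hand.** Now $a_s\ge1$, so $a\ge s$, and $g$ decreases from $1$. Let $s_*$ be the maximal time. If $s_*>15$, then $g/a\le1/s<\frac1{15}$ for $s\in(15,s_*)$. If $s_*\le15$, let $g_*\ge0$ be the limit of $g$. If $g_*>0$, then $\int\mathrm{sh}\,ds=3(1-g_*)$ is finite, so is $\int\mathrm{ch}\,ds\le s_*+\int\mathrm{sh}\,ds$. Then $a_s\le\mathrm{ch}+\frac{\mathrm{sh}}{3g_*}a$ bounds $a$ by Gronwall, $\mathsf r_s\le2\,\mathrm{ch}/g_*$ bounds $\mathsf r$, and $a\ge s$; so the solution extends, a contradiction. Hence $g\to0$ while $a\ge s$, and $g/a\to0$. In every case (15) holds at some $s>0$ for $(\delta,\mu)=(0,0)$.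

**Step 4: Theorem A, item 1.** The inequality (15) is strict, so by Proposition 1(i) and continuous dependence it holds at the same $s$ for all $(\delta,\mu)$ near $(0,0)$. For fixed $b$ and all large $c$ the parameters (9) are that close, and Lemma 6 gives $T<\infty$. The symmetry $c\mapsto-c$ covers negative $c$. So the answer to (a) is no.

**Step 5: Theorem A, item 2.** Fix $b>0$ and let $c$ range over $[0,\infty)$. The set $U_A=\{c:y_3(t)>0\text{ for some }t<T\}$ is open by continuous dependence and contains $0$. The set $U_I=\{c:T<\infty\}$ is open by Corollary 7 and nonempty by item 1. They are disjoint: if $y_3>0$ at some time, then all $y_i>0$ there and $T=\infty$ by Section 5. Since $[0,\infty)$ is connected, some $c_*$ lies in neither, and $c_*>0$. For it $T=\infty$ and $y_3\le0$ always, hence $y_3<0$ always. So $\mathcal S_{b,c_*}$ is complete, and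
$$\lambda\int_0^\infty f_3^2\,dt\le c_*<\infty .$$
By (2), AC would require $f_3/t\to c_3>0$, so $\mathcal S_{b,c_*}$ is not AC, and the answer to (b) is no. By Theorem B it has behavior (N); in particular its scalar curvature is unbounded. $\square$

## 10. Incompleteness for all $\delta<\frac29$: Theorem C.2

We now locate the transition. For $\lambda\to0$ at fixed $(b,c)$ we have $\mu\to0$ with $\delta=b^2/c^2$ fixed, so (16) must be understood for $\delta>0$. There is an explicit solution that marks the threshold.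

**Example 3.** For $\delta=\frac29$, (16) is solved by $a=3\sinh\frac s3$, $\mathsf r=\frac{2s}3$, $g=\cosh\frac s3$. With $\mathrm{sh}=\sinh\frac s3$, $\mathrm{ch}=\cosh\frac s3$: $a_s=\mathrm{ch}$ and the right side is $\mathrm{ch}-\frac{\mathrm{sh}^2}{\mathrm{ch}}+\frac{\mathrm{sh}^2}{\mathrm{ch}}$; $\mathsf r_s=\frac23=-\frac43+2$; $g_s=\frac13\mathrm{sh}=\frac23\mathrm{sh}-\frac13\mathrm{sh}$. It exists for all $s$, with $Z=ge^{-\mathsf r/2}=\frac12(1+e^{-2s/3})$. Here $\delta=\frac29$ means $c^2/b^2=\frac92$, and $a/(2\,\mathrm{sh})=\frac32$ and $2\,\mathrm{ch}/g=2$ are constant.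

These two constants suggest the variables for the general case.

**Proposition 8.** For each $\delta\in[0,\frac29)$ the solution of System $(\delta,0)$ with $g_0=c_0=1$ satisfies (15) with $\mu=0$ at some $s>0$.

**Proof. Step 1: variables in which Example 3 is a fixed point.** Set
$$\psi=\frac a{2\,\mathrm{sh}},\quad \kappa=\frac{2\,\mathrm{ch}}g,\quad m=\kappa\psi,\quad n=\delta\psi,\quad \mathrm{th}=\frac{\mathrm{sh}}{\mathrm{ch}},\quad \iota=\coth\frac{\mathsf r}2-\mathrm{th}>0,\quad d\vartheta=\frac{ds}\psi\ (s>0).$$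
As $s\to0$, $\mathsf r\sim\frac23s$, so $\kappa\to2$, $\psi\to\frac32$, $m\to3$, $n\to\frac32\delta<\frac13$. We compute logarithmic derivatives from (16). First, $\psi\mathsf r_s=m-2$. Since $\frac{\mathrm{sh}}g=\frac12\kappa\,\mathrm{th}$ and $a=2\psi\,\mathrm{sh}$, $\psi\frac{g_s}g=\psi\frac{\mathrm{sh}}g(2n-\frac13)=\mathrm{th}(nm-\frac m6)$. Since $\frac ag=m\,\mathrm{th}$, $\psi\frac{a_s}a=\frac{a_s}{2\,\mathrm{sh}}=\frac12\coth\frac{\mathsf r}2-\frac12nm\,\mathrm{th}+\frac16m\,\mathrm{th}$. Hence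
$$\begin{aligned}\frac{d\log\kappa}{d\vartheta}&=\mathrm{th}\Big(\frac23m-1-nm\Big),\qquad \frac{d\mathsf r}{d\vartheta}=m-2,\\ \frac{d\log\psi}{d\vartheta}&=\frac12\Big[\mathrm{th}\Big(3-\frac23m-nm\Big)-\iota(m-3)\Big],\\ \frac{d\log m}{d\vartheta}&=\mathrm{th}\Big(\frac12+\frac m3-\frac32nm\Big)-\frac12\iota(m-3).\end{aligned}\tag{17}$$
(First line: $\frac12\mathrm{th}(m-2)-\mathrm{th}(nm-\frac m6)$. Second: subtract $\frac12\coth\frac{\mathsf r}2(m-2)$ from $\psi a_s/a$ and write $\coth\frac{\mathsf r}2=\mathrm{th}+\iota$. Third: the sum.)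

**Step 2: $m>3$ and $n<\frac13$ for all $s>0$.** Put $\mathcal E=m-3$. The last line of (17) reads $\mathcal E_s=P_1\mathcal E+P_0$ with
$$P_0=\frac m\psi\cdot\frac32\mathrm{th}(1-3n),\qquad P_1=\frac m\psi\Big[\mathrm{th}\Big(\frac13-\frac32n\Big)-\frac\iota2\Big]=-\frac3s(1+o(1))\quad(s\to0),$$
because $\frac m\psi\to2$ and $\iota\sim\frac2{\mathsf r}\sim\frac3s$. Since $\mathcal E(s)\to0$ and $\exp(\int_s^{s_1}P_1)\to0$ as $s\to0$, variation of constants gives $\mathcal E(s_1)=\int_0^{s_1}\exp\big(\int_s^{s_1}P_1\big)P_0\,ds>0$ as long as $n<\frac13$ on $(0,s_1)$. At a first time with $n=\frac13$ (only possible for $\delta>0$) we would have $m>3$ and $\frac{d\log n}{d\vartheta}=\frac{d\log\psi}{d\vartheta}=\frac12(3-m)(\mathrm{th}+\iota)<0$, contradicting that $n$ reaches $\frac13$ from below.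

**Step 3: $m$ is unbounded.** By Step 2, $d\mathsf r/d\vartheta\ge1$. Start at some $\vartheta_1$, let $\vartheta_*$ be the end of the $\vartheta$-interval, and suppose $m\le m_1$ for a constant $m_1$. If $\vartheta_*<\infty$, then $\log\kappa,\log\psi,\mathsf r$ have bounded $\vartheta$-derivatives on $[\vartheta_1,\vartheta_*)$ ($n<\frac13$, and $\iota$ is bounded since $\mathsf r$ increases). So $s=\int\psi\,d\vartheta$ has a finite limit, $a=2\psi\,\mathrm{sh}$ and $g=2\,\mathrm{ch}/\kappa$ stay in compact subsets of $(0,\infty)$, and the solution extends, a contradiction. If $\vartheta_*=\infty$, then $\mathsf r\to\infty$, $\iota\to0$, $\mathrm{th}\to1$. We claim $n\to0$. For $\delta=0$ this is trivial. For $\delta>0$ put $k=\kappa/(9\delta)$; as $s\to0$, $k\to k_0=\frac2{9\delta}>1$. Since $n=\frac{\delta m}\kappa=\frac m{9k}<\frac13$, we have $m\in(3,3k)$, so $k>1$. The function $\frac23m-1-nm=\frac23m-1-\frac{m^2}{9k}$ is concave in $m$, with values $1-\frac1k$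 at $m=3$ and $k-1\ge1-\frac1k$ at $m=3k$. So $\frac{d\log\kappa}{d\vartheta}\ge\mathrm{th}(1-\frac1k)>0$. Hence $k\ge k_0$, then $\frac{d\log\kappa}{d\vartheta}\ge\mathrm{th}(1-\frac1{k_0})$, so $\kappa\to\infty$ and $n\le\delta m_1/\kappa\to0$. With $n\to0$, $\iota\to0$ and $3<m\le m_1$, the last line of (17) gives eventually $\frac{d\log m}{d\vartheta}\ge\frac14$, contradicting boundedness.

**Step 4: conclusion.** $g/a=\coth(\frac{\mathsf r}2)/m$, where $\mathsf r$ is increasing and $m$ is unbounded. So $g/a<\frac1{15}$ at some time, and (15) holds by Step 2 of Section 9. $\square$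

**Proof of Theorem C.2.** Let $K>\frac92$. For each $\delta\in[0,\frac1K]$, (15) holds strictly at some time for the parameters $(\delta,0)$, hence at that time for all parameters near $(\delta,0)$, by Proposition 1(i) and continuous dependence. By compactness of $[0,\frac1K]$ there is $\mu_0>0$ such that (15) holds at some time for all $\delta\in[0,\frac1K]$, $\mu\in[0,\mu_0]$. By Lemma 6, $\mathcal S_{b,c}$ is incomplete whenever $b^2/c^2\le\frac1K$ and $\lambda b^4/c^2\le\mu_0$. Take $C_K=1/\mu_0$. $\square$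

## 11. Conical ends for $c^2\le\frac92b^2$

Let $c>0$ (for $c=0$ the end is AC by Section 5), and suppose $\mathcal S_{b,c}$ is not of type (A). Then $\zeta=-y_3>0$ on $[0,T)$. Put
$$q=\frac\zeta z,\quad \rho=\frac{F_3}{F_2}\in(0,1),\quad W=\frac{f_1}{f_2}\in(0,1),\quad \kappa=\frac1{F_2}+\frac1{F_3},\quad k=\frac19\zeta^2\kappa=\frac{q^2}9(1+\rho),$$
where $\rho,W<1$ on $(0,T)$ by Lemma 2. Here $\kappa=2\,\mathrm{ch}/G$, so under (9) with $\zeta$ frozen at $c$ this $k$ is the quantity $k$ of Section 10; in Example 3 it is constantly $1$. By Lemmas 3 and 4, as $t\to T$,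
$$k\to\infty\ \text{ in case (I)},\qquad k\to1\ \text{ in case (N)}. \tag{18}$$
We assume $c^2\le\frac92b^2$, so $k(0)=\frac{2c^2}{9b^2}\le1$, and show that $k$ falls below $1$ and stays away from it, which contradicts (18).

**Step 1: a differential inequality for $k$.** Put $y_*=y_2+y_3=y_2-\zeta=\lambda\int_0^t(F_2+F_3)>0$; then $y_1+y_*=2\lambda p$. Let $d=\frac1{F_3}-\frac1{F_2}>0$. Insert $y_2=\zeta+y_*$, $y_3=-\zeta$ in (4), (5). The parts without torsion give $\frac1p\big(F_1\kappa+(F_2-F_3)d\big)$ with $(F_2-F_3)d=F_2F_3d^2$; the $\zeta$-terms give $-\frac23\zeta\big(\frac1{F_3^2}-\frac1{F_2^2}\big)=-\frac23\zeta d\kappa$. Altogether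
$$-\kappa'=\frac{\ell_2}{F_2}+\frac{\ell_3}{F_3}=\frac1p\big(F_1\kappa+F_2F_3d^2\big)-\frac23\zeta d\kappa-\frac\kappa3\frac{y_1}{F_1}-\frac{y_*}{3F_2}\Big(\frac1{F_3}-\frac2{F_2}\Big).$$
By AM–GM and $p^2=F_1F_2F_3$ the first term is $\ge2d\sqrt\kappa$, while $\frac23\zeta d\kappa=2d\sqrt\kappa\sqrt k$; and $\frac1{F_3}-\frac2{F_2}<\kappa$. So wherever $k\le1$ and $t>0$, using $p/F_1=z/W$, $p/F_2=zW$, $y_*=2\lambda p/(1+Q)$,
$$(\log k)'\le-\frac{2\lambda z^2}\zeta+\frac13\Big(\frac{y_1}{F_1}+\frac{y_*}{F_2}\Big)=\frac{2\lambda z}3\Big(H-\frac3q\Big),\quad H=\frac{Q/W+W}{1+Q},\ \ Q=\frac{y_1}{y_*},\ \ \frac3q=\sqrt{\frac{1+\rho}k}. \tag{19}$$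
$H$ is increasing in $Q$ since $W<1$, and $H\le1$ is equivalent to $Q(\frac1W-1)\le1-W$, i.e. to $Q\le W$. At $t=0$, $\kappa=(F_2+F_3)/G^2$ has even Taylor series, so $(\log k)'(0)=-2\lambda b^2/c<0$; hence $k<1$ for small $t>0$.

**Step 2: while $W$ increases, $k$ decreases.** Let $E=x'=2W'/W$; $E\sim2/t$ as $t\to0$. Let $t_1\le T$ be maximal with $E>0$ on $(0,t_1)$. There $W$ is increasing, so $y_1=\lambda\int W^2F_2\le W^2\lambda\int F_2<W^2y_*$. So $Q<W^2<W$ and $H<1<\frac3q$ as long as $k\le1$. By (19), $k$ is strictly decreasing and $<1$ on $(0,t_1)$. If $t_1=T$, the limit of $k$ is $<1$, contradicting (18). So $t_1<T$.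

**Step 3: at $t_1$ we have $k<\frac12$.** There $E=0$, $E'\le0$ and $\ell_1=\ell_2=:\ell$. Differentiate $E=\frac{2(F_2-F_1)}p+\frac{y_1}{F_1}-\frac{y_2}{F_2}$. At $t_1$, $(F_2-F_1)'=\ell(F_2-F_1)$ and $(y_i/F_i)'=\lambda-\ell y_i/F_i$ for $i=1,2$, and $E=0$ expresses $\frac{y_1}{F_1}-\frac{y_2}{F_2}$; with $\frac{p'}p=\ell+\frac12\ell_3$,
$$E'=\frac{2(F_2-F_1)}p\Big(\ell-\frac{p'}p\Big)-\ell\Big(\frac{y_1}{F_1}-\frac{y_2}{F_2}\Big)=\frac{2(F_2-F_1)}p\Big(\ell-\frac{\ell_3}2\Big).$$
As $F_2>F_1$, $2\ell\le\ell_3$. By (4), $2\ell=\frac{2F_3}p-\sigma_3$ and $\ell_3=\frac{F_1+F_2-F_3}p+\sigma_3$, so $-2\sigma_3\le\frac{F_1+F_2-3F_3}p$. On the other hand, by (5) and $\frac{y_2}{F_2}=\frac{y_1}{F_1}+\frac{2(F_2-F_1)}p$,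
$$-2\sigma_3=\frac43\frac\zeta{F_3}+\frac23\Big(\frac{y_1}{F_1}+\frac{y_2}{F_2}\Big)\ge\frac43\frac\zeta{F_3}+\frac43\frac{F_2-F_1}p .$$
Hence $\frac43\frac\zeta{F_3}\le\frac1p\big(\frac73F_1-\frac13F_2\big)$. Multiplying by $z$, and using $zF_1/p=W$, $zF_2/p=1/W$, $\frac43q\le\frac73W-\frac1{3W}\le2$. So $q(t_1)\le\frac32$ and $k(t_1)\le\frac14(1+\rho)<\frac12$. Also $Q(t_1)<W(t_1)^2$.

**Step 4: after $t_1$.** We claim that on $[t_1,T)$: $k<\frac12$, $k'<0$ and $Q<\sqrt2\,W$. The conditions on $k$ and $Q$ hold at $t_1$. Let $t_2>t_1$ be the first time, if any, at which $k<\frac12$ or $Q<\sqrt2W$ fails. On $[t_1,t_2]$, $Q\le\sqrt2W$, so $H\le\frac{\sqrt2+W}{1+\sqrt2W}<\sqrt2$; and $k\le\frac12$ gives $\frac3q>\sqrt2$. So $k'<0$ by (19), and $k(t_2)<\frac12$. Hence $Q=\sqrt2W$ at $t_2$, and $(\log(Q/W))'\ge0$ there. But from $\frac{Q'}Q=\frac{\lambda F_1}{y_1}-\frac{\lambda(F_2+F_3)}{y_*}$ and $y_1=\frac{2\lambda pQ}{1+Q}$,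
$$2p\frac{Q'}Q=(1+Q)\Big(\frac{F_1}Q-F_2-F_3\Big)=(1+\sqrt2W)\Big(\frac{f_1f_2}{\sqrt2}-F_2-F_3\Big),$$
and since $\frac{y_1}{F_1}=\frac{Qy_*}{W^2F_2}=\frac{\sqrt2}W\frac{y_*}{F_2}$,
$$2p\frac{W'}W=pE=2(F_2-F_1)+p\frac{y_*}{F_2}\Big(\frac{\sqrt2}W-1\Big)-\frac{p\zeta}{F_2}>2(F_2-F_1)-\frac{p\zeta}{F_2}.$$
With $\frac{p\zeta}{F_2^2}=qW\rho$,
$$\frac{2p}{F_2}\Big(\frac{W'}W-\frac{Q'}Q\Big)>2(1-W^2)+(1+\sqrt2W)\Big(1-\frac W{\sqrt2}\Big)+\rho\big(1+\sqrt2W-qW\big)>0,$$
because $k<\frac12$ gives $q<\frac3{\sqrt2}$, so $1+\sqrt2W-qW>1-\frac W{\sqrt2}>0$. So $(\log(Q/W))'<0$ at $t_2$, a contradiction that proves the claim. Then $k<\frac12$ up to $T$, contradicting (18). Hence $\mathcal S_{b,c}$ is of type (A). $\square$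

## 12. Conical ends for $c^2\le\frac1{40}\lambda b^4$, and the limit $\frac92$

Put $\epsilon=\frac1{40}$ and let $c>0$, $c^2\le\epsilon\lambda b^4$. By Section 11 we may assume $c^2>\frac92b^2$; then $\frac1\lambda\le\epsilon\frac{b^4}{c^2}<\frac{2\epsilon}9b^2$. Suppose $\mathcal S_{b,c}$ is not of type (A), so $\zeta>0$ throughout. The plan is to show that $F_3$ barely moves from $b^2$ up to time $t_2=\frac{2c}{\lambda b^2}$, by which time $y_3$, growing at rate $\lambda F_3\approx\lambda b^2$, must have crossed $0$. For $t\le t_2$,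
$$\lambda t^2\le4\epsilon,\qquad ct\le2\epsilon b^2,\qquad t^2\le\frac{4\epsilon}\lambda\le\frac{8\epsilon^2}9b^2 .$$
Let $t^*\le\min(T,t_2)$ be maximal such that on $(0,t^*)$: $F_3>\frac12b^2$, $F_2<2b^2$, $\ell_1>0$. (These hold for small $t$, as $\ell_1\sim2/t$.) There $0<\zeta\le c$; $y_2\le c+2\lambda b^2t\le5c$; $y_1=\lambda\int F_1\le\lambda tF_1$ since $F_1$ increases; and $1<f_2/f_3<2$. We improve each condition.

**Step 1: $f_1<2t$.** From (6), $f_1'\le\frac12\big(\frac{f_2}{f_3}+\frac{f_3}{f_2}\big)+\frac{y_1}{3f_1}+\frac{f_1\zeta}{6F_3}\le\frac54+f_1\big(\frac{\lambda t}3+\frac c{3b^2}\big)$. By Gronwall $f_1\le\frac54t\exp\big(\frac{\lambda t^2}6+\frac{ct}{3b^2}\big)\le\frac54t\,e^{4\epsilon/3}<2t$.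

**Step 2: $F_3\ge0.85\,b^2$.** By (4), (5), $F_1+F_2-F_3>0$ and $F_3<F_2<2b^2$, $F_3'\ge F_3\sigma_3\ge-\frac23\zeta-\frac13F_3\frac{y_1}{F_1}-\frac13y_2\ge-\frac73c-\frac23\lambda b^2t$. So $F_3\ge b^2-\frac73ct-\frac13\lambda b^2t^2\ge(1-6\epsilon)b^2=0.85\,b^2$.

**Step 3: $F_2<\frac54b^2$.** By (4), (5) and $F_3<F_2$, $F_2'\le\frac{f_1f_2}{f_3}+\frac23y_2+\frac{F_2}{3F_3}\zeta\le4t+\frac{10}3c+\frac43c=4t+\frac{14}3c$. So $F_2\le b^2+2t^2+\frac{14}3ct\le b^2\big(1+\frac{16}9\epsilon^2+\frac{28}3\epsilon\big)<\frac54b^2$.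

**Step 4: $\ell_1>0$ persists.** Using $F_1<F_2$ and $F_2>F_3>\frac12b^2$, $\frac12f_1\ell_1=f_1'\ge\frac{f_3}{2f_2}-\frac{f_1y_2}{6F_2}\ge\frac14-\frac{2t\cdot5c}{3b^2}\ge\frac14-\frac{20\epsilon}3=\frac1{12}$.

**Step 5: conclusion.** The defining conditions persist strictly, so $t^*=\min(T,t_2)$. If $T\le t_2$, then $T<\infty$ while $F_3\ge0.85\,b^2$ up to $T$, contradicting $z\to0$ in Lemma 3. So $T>t_2$, and $\zeta(t_2)=c-\lambda\int_0^{t_2}F_3\le c-0.85\,\lambda b^2t_2=-0.7c<0$, contradicting $\zeta>0$. Hence $\mathcal S_{b,c}$ is of type (A). Together with Section 11 this proves Theorem C.1. $\square$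

**The last statement of Theorem C.** If $\mathcal S_{b,c}$ is complete and not AC, then $c^2>\frac92b^2$ by C.1. Given $K>\frac92$, suppose $\lambda b^2\le K/C_K$. If $c^2\ge Kb^2$, then $c^2\ge Kb^2\ge C_K\lambda b^4$, and $\mathcal S_{b,c}$ is incomplete by C.2, a contradiction. So $\frac92<c^2/b^2<K$ for all sufficiently small $\sqrt\lambda\,b$, that is, $c^2/b^2\to\frac92$ as $\sqrt\lambda\,b\to0$. $\square$
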